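# Gaussian extremizers in Barthe's reverse Brascamp–Lieb inequality

## 1. Two inequalities computed by hand

Take non-negative integrable functions $f_1,f_2$ on the line and put
$$F(x)=\sup_{x=\frac12x_1+\frac12x_2}f_1(x_1)^{1/2}f_2(x_2)^{1/2}.$$
The one-dimensional Prékopa–Leindler inequality says that $\int F\ge(\int f_1)^{1/2}(\int f_2)^{1/2}$. When is there equality?

Try centered Gaussians $f_i(t)=e^{-t^2/C_i}$ with $C_i>0$. To find $F(x)$ we minimize $\frac12(x_1^2/C_1+x_2^2/C_2)$ under $x_1+x_2=2x$. The minimum is at $x_i=2xC_i/(C_1+C_2)$ and equals $2x^2/(C_1+C_2)$. So $\int F=\sqrt{\pi (C_1+C_2)/2}$, while the right side is $\sqrt\pi\,(C_1C_2)^{1/4}$, and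
$$\left(\frac{\text{left side}}{\text{right side}}\right)^2=\frac{C_1+C_2}{2\sqrt{C_1C_2}}\ge1,\qquad\text{with equality exactly when }C_1=C_2 .$$
So there are Gaussian cases of equality. There are many others. If $f_1=f_2=\mathbf 1_{[0,1]}$, then $F=\mathbf 1_{[0,1]}$ and both sides are $1$. More generally, if $f_1=f_2=f$ is log-concave, then $F=f$: log-concavity gives $F\le f$, and $x_1=x_2=x$ gives $F\ge f$. So a case of equality can look nothing like a Gaussian.

Now an example in the plane, with three functions on the line. Put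
$$F(x,y)=\sup\Big\{f_1(x_1)f_2(x_2)^{1/2}f_3(x_3)^{1/2}:\ (x,y)=x_1(1,0)+\tfrac12x_2(0,1)+\tfrac12x_3(1,1)\Big\}$$
and compare $\int F$ with $\int f_1\,(\int f_2)^{1/2}(\int f_3)^{1/2}$.

Take $f_1=\mathbf 1_{[-a,a]}$ and $f_2=f_3=\mathbf 1_{[-1,1]}$. Then $F$ is the indicator of the set of points $(x_1+\frac12x_3,\ \frac12x_2+\frac12x_3)$ with $|x_1|\le a$ and $|x_2|,|x_3|\le1$. Fix $y\in[-1,1]$. The admissible $x_3$ fill $[-1,1]\cap[2y-1,2y+1]$, an interval of length $2-2|y|$, so $x$ fills an interval of length $2a+1-|y|$. Hence $\int F=\int_{-1}^1(2a+1-|y|)\,dy=4a+1$, and the product of integrals is $2a\cdot\sqrt2\cdot\sqrt2=4a$. The ratio is $1+\frac1{4a}$. It tends to $1$ as $a\to\infty$ and never reaches $1$.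

For Gaussians $f_i(t)=e^{-t^2/C_i}$, formula (2) of Section 3 will give
$$\text{ratio}^2=\frac{C_2+C_3}{2\sqrt{C_2C_3}}+\frac{\sqrt{C_2C_3}}{4C_1}.$$
The first term is at least $1$ and the second is positive. The infimum is $1$ (take $C_2=C_3=1$, $C_1\to\infty$), and it is not attained.

Both examples belong to one family of inequalities, in which the optimal constant is always found by testing centered Gaussians. In the plane example that constant is $1$, and no Gaussian triple attains it. Could some other triple attain it? The indicator functions in the first example warn us that equality does not force a Gaussian shape. So in general: *if some tuple of functions attains the optimal constant, must some tuple of centered Gaussians attain it too?*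

## 2. Data, the constant $D$, and the statements

**Definition (datum).** Let $n,k\ge1$. For $i=1,\dots,k$ let $H_i$ be a Euclidean space of dimension $n_i\ge1$ with its inner product and Lebesgue measure, let $B_i:\mathbb R^n\to H_i$ be a surjective linear map with adjoint $B_i^*$, and let $c_i>0$, with
$$\sum_{i=1}^kc_in_i=n .$$
Then $\{(B_i,c_i)\}_{i=1,\dots,k}$ is called a *Brascamp–Lieb datum*.

In Section 1 the first datum has $n=1$, $B_1=B_2=\mathrm{id}$, $c_1=c_2=\frac12$. The second has $n=2$, $B_1(x,y)=x$, $B_2(x,y)=y$, $B_3(x,y)=x+y$, and $c=(1,\frac12,\frac12)$. I call them the *line datum* and the *plane datum*.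

Functions $f_i\ge0$ on $H_i$ are everywhere defined, finite-valued, Lebesgue measurable and integrable. For $f=(f_1,\dots,f_k)$ put
$$S_f(x)=\sup\Big\{\prod_{i}f_i(x_i)^{c_i}:\ x_i\in H_i,\ x=\sum_ic_iB_i^*x_i\Big\},\qquad \sup\emptyset=0 .$$
This is a supremum over a possibly uncountable family, so it may fail to be measurable. One uses the *outer integral* $\int^*F=\inf\{\int\Phi:\ \Phi\ge F\text{ measurable}\}$; for instance $\int^*\mathbf 1_A$ is the outer measure $|A|^*$. **Barthe's reverse Brascamp–Lieb inequality**, which we take as known for all data, is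
$$\int^*_{\mathbb R^n}S_f\,dx\ \ge\ D\prod_{i=1}^k\Big(\int_{H_i}f_i\Big)^{c_i},\tag{1}$$
where the optimal constant $D$ is the infimum of the ratio of $\int^*S_f$ to $\prod_i(\int f_i)^{c_i}$ over all centered Gaussian tuples $f_i(x)=e^{-\langle A_ix,x\rangle}$, $A_i$ positive definite on $H_i$.

**Definition (extremizers).** Assume $D>0$. An *extremizer* is a tuple $(f_1,\dots,f_k)$ of non-negative $f_i\in L^1(H_i)$ with $\int f_i>0$ for every $i$ and equality in (1). A *Gaussian extremizer* is an extremizer with $f_i(x)=e^{-\langle A_ix,x\rangle}$, $A_i$ positive definite, for every $i$.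

The condition $D>0$ excludes degenerate data. For example, let $n=2$, $k=2$, $B_1(x,y)=B_2(x,y)=x$, $c_1=c_2=1$. Then $S_f$ vanishes off a line and $D=0$.

Asking for finite values costs nothing. Replacing the value $+\infty$ by $0$ on a null set keeps $\int f_i$ and does not increase the left side of (1), so by (1) it keeps extremality.

If $\int^*F<\infty$, there is a measurable $\tilde F\ge F$ with $\int\tilde F=\int^*F$: choose measurable $\Phi_m\ge F$ with $\int\Phi_m\to\int^*F$ and put $\tilde F=\inf_m\Phi_m$. If $F\le M$, we may replace $\tilde F$ by $\min(\tilde F,M)$. A majorant may take the value $+\infty$ on a null set; products use $0\cdot\infty=0$.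

The question of Section 1 is posed in Karoly J. Böröczky, Ferenc Fodor, Pavlos Kalantzopoulos, "Equality in Liakopoulos's generalized dual Loomis-Whitney inequality via Barthe's Reverse Brascamp-Lieb inequality", arXiv:2507.13462 (2025). The answer is yes.

**Theorem A.** If $D>0$ and (1) has an extremizer, then (1) has a Gaussian extremizer.

There are two complements, which the proof of Theorem A does not use. Call a subspace $V\subset\mathbb R^n$ *critical* if $\dim V=\sum_ic_i\dim B_iV$. For the plane datum the line spanned by $(0,1)$ is critical: $B_1$ kills it, $B_2$ and $B_3$ do not, and $c_2+c_3=1$.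

**Theorem B.** If $D>0$, the following are equivalent:

- (i) (1) has an extremizer.
- (ii) (1) has a Gaussian extremizer.
- (iii) There are positive definite $C_i$ on $H_i$ with $C_i^{-1}=B_iQ^{-1}B_i^*$ for all $i$, where $Q=\sum_jc_jB_j^*C_jB_j$.
- (iv) There are invertible $T$ on $\mathbb R^n$ and $S_i$ on $H_i$ such that $\tilde B_i=S_iB_iT$ satisfies $\tilde B_i\tilde B_i^*=I$ and $\sum_ic_i\tilde B_i^*\tilde B_i=I$.
- (v) Every critical subspace $V$ has a critical complement $W$, that is, $\mathbb R^n=V\oplus W$.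

A datum satisfying the two identities in (iv) with $\tilde B_i=B_i$ is called *geometric*. The line datum is geometric. So are three unit vectors $u_1,u_2,u_3$ in the plane at mutual angles $120^\circ$, with $B_i=\langle u_i,\cdot\rangle$ and $c_i=\frac23$, since $\sum_iu_i\otimes u_i=\frac32I$.

**Theorem C.** If $D>0$ and $(f_i)$ is an extremizer with $\int|x|^2f_i<\infty$ for all $i$, then the covariance operators $C_i$ of the densities $f_i/\int f_i$ satisfy the identity in (iii), and $\big(e^{-\langle C_i^{-1}x,x\rangle/2}\big)_i$ is a Gaussian extremizer.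

From now on $D>0$ unless stated otherwise.

## 3. Gaussian tuples, the dimension condition, and symmetries

**Lemma 1 (Gaussian ratio).** If $D>0$, then $\sum_iB_i^*H_i=\mathbb R^n$, equivalently $\bigcap_i\ker B_i=0$. If $\bigcap_i\ker B_i=0$, $C_i$ is positive definite, $f_i(x)=e^{-\langle C_i^{-1}x,x\rangle}$ and $Q=\sum_jc_jB_j^*C_jB_j$, then $Q$ is positive definite, $S_f(x)=e^{-\langle Q^{-1}x,x\rangle}$, and the ratio of the two sides is $\Psi(C)^{1/2}$, where
$$\Psi(C)=\frac{\det\big(\sum_jc_jB_j^*C_jB_j\big)}{\prod_j(\det C_j)^{c_j}},\qquad D^2=\inf_C\Psi(C).\tag{2}$$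
Moreover $\Psi(tC)=\Psi(C)$ for $t>0$, and $D<\infty$.

*Proof.* If $\sum_iB_i^*H_i\ne\mathbb R^n$, then every $S_f$ vanishes off a proper subspace, so $D=0$. The orthogonal complement of $\sum_iB_i^*H_i$ is $\bigcap_i\ker B_i$, which gives the equivalence. We have $\langle Qx,x\rangle=\sum_jc_j\langle C_jB_jx,B_jx\rangle$, and this vanishes only if all $B_jx=0$, so $Q$ is positive definite.

Fix $x$ and put $x_j^0=C_jB_jQ^{-1}x$. Then $\sum_jc_jB_j^*x_j^0=QQ^{-1}x=x$. Any other representation of $x$ is $x_j=x_j^0+w_j$ with $\sum_jc_jB_j^*w_j=0$, and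
$$\sum_jc_j\langle C_j^{-1}x_j,x_j\rangle=\sum_jc_j\langle C_j^{-1}x^0_j,x^0_j\rangle+2\sum_jc_j\langle B_jQ^{-1}x,w_j\rangle+\sum_jc_j\langle C_j^{-1}w_j,w_j\rangle .$$
The middle term is $2\langle Q^{-1}x,\sum_jc_jB_j^*w_j\rangle=0$. So the minimum is at $w=0$, with value $\sum_jc_j\langle B_jQ^{-1}x,C_jB_jQ^{-1}x\rangle=\langle Q^{-1}x,QQ^{-1}x\rangle=\langle Q^{-1}x,x\rangle$. Hence $\int S_f=\pi^{n/2}(\det Q)^{1/2}$. Also $\prod_j(\int f_j)^{c_j}=\prod_j(\pi^{n_j/2}(\det C_j)^{1/2})^{c_j}=\pi^{n/2}\prod_j(\det C_j)^{c_j/2}$, because $\sum_jc_jn_j=n$. The same relation gives $\Psi(tC)=t^{n-n}\Psi(C)$. $\square$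

For the plane datum
$$Q=\begin{pmatrix}C_1+\frac12C_3&\frac12C_3\\ \frac12C_3&\frac12C_2+\frac12C_3\end{pmatrix},\qquad \det Q=\tfrac12C_1(C_2+C_3)+\tfrac14C_2C_3 .$$
Dividing by $C_1\sqrt{C_2C_3}$ gives the formula announced in Section 1. So $D=1$ there, and there is no Gaussian extremizer.

**Lemma 2 (dimension condition).** If $D>0$, then for every subspace $V\subset\mathbb R^n$
$$\dim V\le\sum_jc_j\dim B_jV .\tag{3}$$
Consequently $c_i\le1$ for all $i$.

*Proof.* We test $\Psi$ on Gaussians that degenerate along the spaces $B_jV$. For $0<t\le1$ let $C_j=tP_{B_jV}+P_{(B_jV)^\perp}$, with $P$ denoting orthogonal projections. For $v\in V$, $\langle Qv,v\rangle=\sum_jc_j\langle C_jB_jv,B_jv\rangle=t\sum_jc_j|B_jv|^2$, so the compression of $Q$ to $V$ is $t$ times a fixed form. The compression to $V^\perp$ stays bounded. Fischer's inequality says that the determinant of a positive definite matrix is at most the product of the determinants of two complementary diagonal blocks. So $\det Q\le Kt^{\dim V}$ with $K$ independent of $t$. Since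 $\prod_j(\det C_j)^{c_j}=t^{\sum_jc_j\dim B_jV}$,
$$0<D^2\le\Psi(C)\le K\,t^{\dim V-\sum_jc_j\dim B_jV}\qquad(0<t\le1).$$
Letting $t\to0$, the exponent cannot be positive. This is (3). For $V=\ker B_i$ it reads $n-n_i\le\sum_{j\ne i}c_j\dim B_jV\le\sum_{j\ne i}c_jn_j=n-c_in_i$, so $c_i\le1$. $\square$

**Lemma 3 (symmetries).** If $f$ is an extremizer, then so are $(a_if_i)$ with $a_i>0$, the translates $(f_i(\cdot-b_i))$ with $b_i\in H_i$, and the dilates $(f_i(\lambda\,\cdot))$ with $\lambda>0$.

*Proof.* In the first case both sides of (1) are multiplied by $\prod_ia_i^{c_i}$. In the second, $S_f$ is translated by $\sum_ic_iB_i^*b_i$. In the third, $S_f$ becomes $S_f(\lambda\,\cdot)$, so the left side is multiplied by $\lambda^{-n}$, and the right side by $\prod_i\lambda^{-c_in_i}=\lambda^{-n}$. $\square$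

## 4. Convolving two extremizers, and the products hidden inside

For the line datum take $f=g=(\mathbf 1_{[0,1]},\mathbf 1_{[0,1]})$. Convolution gives the pair $(u,u)$ with $u=\mathbf 1_{[0,1]}*\mathbf 1_{[0,1]}$, the tent on $[0,2]$. It is log-concave, so $S_{(u,u)}=u$ and $(u,u)$ is again an extremizer. Note also that $S_{(u,u)}=S_f*S_g$ *at every point*. This pointwise identity holds in general, with the factor $D$, and part (b) of the next lemma is extracted from it.

**Lemma 4 (convolution and products).** Let $f,g$ be extremizers with all $g_i$ bounded. Put $u_i=f_i*g_i$ and $H=S_u$. Then: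

(a) $u=(u_i)$ is an extremizer, and the $u_i$ are bounded, continuous and vanish at infinity.

(b) For every $x$ with $H(x)>0$ the supremum defining $H(x)$ is attained. If it is attained at $(x_i)$, then $h_i(y)=f_i(x_i-y)\,g_i(y)$ defines an extremizer.

*Proof.*

**Step 1: regularity of $u_i$.** This step provides the continuity and decay used below. We have $u_i\le\|g_i\|_\infty\int f_i$ and $|u_i(z+w)-u_i(z)|\le\|g_i\|_\infty\|f_i(\cdot+w)-f_i\|_1$, so $u_i$ is bounded and uniformly continuous. By Tonelli $\int u_i=\int f_i\int g_i<\infty$. A non-negative uniformly continuous integrable function vanishes at infinity.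

**Step 2: positive suprema are attained.** This is the first half of (b). Let $K=\max_j\prod_{i\ne j}\|u_i\|_\infty^{c_i}$. Then $\prod_iu_i(x_i)^{c_i}\le K\,u_j(x_j)^{c_j}$ for every $j$. So if $\prod_iu_i(x_i)^{c_i}\ge\varepsilon>0$, then $u_j(x_j)\ge(\varepsilon/K)^{1/c_j}$ for every $j$, and since $u_j$ vanishes at infinity, $x_j$ lies in a bounded set depending only on $\varepsilon$. Thus, when $H(x)>0$, near-maximizing tuples for $x$ stay bounded. The constraint is closed and the product continuous, so the supremum is attained.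

**Step 3: $H$ is continuous.** We need this to pass from "almost everywhere" to "everywhere". The map $\Lambda:(x_i)\mapsto\sum_ic_iB_i^*x_i$ is linear and, by Lemma 1, surjective, hence open. For $t\ge0$ the set $\{H>t\}$ is the image under $\Lambda$ of the open set $\{\prod_iu_i(x_i)^{c_i}>t\}$, so it is open and $H$ is lower semicontinuous. For upper semicontinuity let $x^m\to x$ with $H(x^m)\to\ell>0$. By Step 2 maximizing tuples for $x^m$ exist and stay bounded. A limit point of them represents $x$ and gives the product value $\ell$, so $H(x)\ge\ell$. As $H$ is bounded, this shows $\limsup_{x'\to x}H(x')\le H(x)$.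

**Step 4: a pointwise lower bound for a convolution.** This step compares $H$ with the convolution of the two suprema by applying (1) to the tuple $h$. Let $\tilde F\ge S_f$ and $\tilde G\ge S_g$ be measurable with $\int\tilde F=\int^*S_f$, $\int\tilde G=\int^*S_g$, both finite. Since $g$ is bounded, $S_g$ is bounded and we take $\tilde G$ bounded. Then $\tilde F*\tilde G$ is finite and continuous, as in Step 1.

Fix $x=\sum_ic_iB_i^*x_i$ and put $h_i(y)=f_i(x_i-y)g_i(y)$, which is in $L^1$ because $g_i$ is bounded. If $y=\sum_ic_iB_i^*y_i$, then $x-y=\sum_ic_iB_i^*(x_i-y_i)$, so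
$$\tilde F(x-y)\,\tilde G(y)\ \ge\ \prod_if_i(x_i-y_i)^{c_i}\prod_ig_i(y_i)^{c_i}=\prod_ih_i(y_i)^{c_i}.$$
(If $\tilde F(x-y)=\infty$ and $\tilde G(y)=0$, the second product is $0$ and the inequality still holds.) Hence $\tilde F(x-\cdot)\,\tilde G\ge S_h$, and by (1)
$$\tilde F*\tilde G(x)\ \ge\ \int^*S_h\ \ge\ D\prod_i\Big(\int h_i\Big)^{c_i}=D\prod_iu_i(x_i)^{c_i}.\tag{4}$$
Taking the supremum over representations of $x$, $\tilde F*\tilde G\ge DH$ everywhere.

**Step 5: equality of integrals.** This step shows that (4) is sharp. Applying (1) to $u$, and using that $f$ and $g$ are extremizers,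
$$\int DH\ \ge\ D^2\prod_i\Big(\int f_i\int g_i\Big)^{c_i}=\int\tilde F\int\tilde G=\int\tilde F*\tilde G\ \ge\ \int DH .\tag{5}$$
All terms are finite, so equality holds throughout. The first equality says that $u$ is an extremizer, which completes (a). The last one says $DH=\tilde F*\tilde G$ almost everywhere. Both functions are continuous, so $DH=\tilde F*\tilde G$ everywhere.

**Step 6: reading off the products.** Let $H(x)=\prod_iu_i(x_i)^{c_i}>0$. Then both ends of (4) equal $DH(x)$, so $\int^*S_h=D\prod_i(\int h_i)^{c_i}$. Since $\int h_i=u_i(x_i)>0$ for all $i$, $h$ is an extremizer. $\square$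

## 5. The central limit theorem, and where the Cauchy density stops it

By Lemma 4(a) one can convolve an extremizer with itself $N$ times and rescale. If the central limit theorem applies, the limit is Gaussian.

**Lemma 5.** If $f$ is an extremizer with all $f_i$ bounded and $\int|y|^2f_i<\infty$, then the centered Gaussian densities $\gamma_i$ with the covariance operators $C_i$ of $f_i/\int f_i$ form an extremizer.

*Proof.*

**Step 1: normalization.** This step sets up the rescaled convolution powers. By Lemma 3 we may assume $\int f_i=1$ and mean zero. Each $C_i$ is positive definite: $\int\langle y,\xi\rangle^2f_i\,dy=0$ with $\xi\ne0$ would put the mass of the density $f_i$ on a hyperplane. By Lemma 4(a), applied repeatedly to $f_i^{*(N-1)}$ and the bounded $f_i$, and by Lemma 3,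
$$g_{i,N}(y)=N^{n_i/2}f_i^{*N}(\sqrt N\,y)$$
are extremizers, with $\int g_{i,N}=1$, and continuous for $N\ge2$.

**Step 2: $g_{i,N}\to\gamma_i$ uniformly.** We need convergence of densities at points, because $S_f$ sees pointwise values. Write $d=n_i$, let $\varphi(\xi)=\int e^{\mathrm i\langle y,\xi\rangle}f_i(y)\,dy$, and write $C$ for $C_i$. Since $f_i\in L^1\cap L^\infty\subset L^2$, we have $\varphi\in L^2$. Also $\varphi\to0$ at infinity (Riemann–Lebesgue), and $|\varphi(\xi)|<1$ for $\xi\ne0$: otherwise $e^{\mathrm i\langle y,\xi\rangle}$ would be constant for almost every $y$ with $f_i(y)>0$, and $f_i$ would live on countably many parallel hyperplanes. The characteristic function of $g_{i,N}$ is $\varphi(\xi/\sqrt N)^N$, integrable for $N\ge2$, so Fourier inversion gives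
$$\sup|g_{i,N}-\gamma_i|\le(2\pi)^{-d}\int\big|\varphi(\xi/\sqrt N)^N-e^{-\langle C\xi,\xi\rangle/2}\big|\,d\xi .\tag{6}$$
Finite second moments and mean zero give $\varphi(\eta)=1-\frac12\langle C\eta,\eta\rangle+o(|\eta|^2)$ as $\eta\to0$. So the integrand tends to $0$ pointwise. Since $C$ is positive definite, there is $\varepsilon>0$ such that for $|\eta|\le\varepsilon$
$$|\varphi(\eta)|\le1-\tfrac14\langle C\eta,\eta\rangle\le e^{-\langle C\eta,\eta\rangle/4}.$$
Thus $|\varphi(\xi/\sqrt N)|^N\le e^{-\langle C\xi,\xi\rangle/4}$ for $|\xi|\le\varepsilon\sqrt N$, and dominated convergence handles this region. With $q=\sup_{|\eta|\ge\varepsilon}|\varphi(\eta)|<1$, the substitution $\xi=\sqrt N\eta$ gives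
$$\int_{|\xi|>\varepsilon\sqrt N}|\varphi(\xi/\sqrt N)|^N\,d\xi\le N^{d/2}q^{N-2}\|\varphi\|_2^2\to0,$$
and $\int_{|\xi|>\varepsilon\sqrt N}e^{-\langle C\xi,\xi\rangle/2}d\xi\to0$. So the right side of (6) tends to $0$.

**Step 3: Fatou.** This step passes extremality to the limit. For every representation $x=\sum_ic_iB_i^*x_i$,
$$\liminf_NS_{g_N}(x)\ge\lim_N\prod_ig_{i,N}(x_i)^{c_i}=\prod_i\gamma_i(x_i)^{c_i},$$
so $\liminf_NS_{g_N}\ge S_\gamma$ pointwise. For $N\ge2$ the $g_{i,N}$ are continuous, so $S_{g_N}$ is lower semicontinuous, exactly as in Step 3 of Lemma 4, and hence measurable. By Fatou, $\int S_\gamma\le\liminf_N\int S_{g_N}=D$, because $g_N$ is an extremizer with integrals $1$. By (1), $\int S_\gamma\ge D$. So $\gamma$ is an extremizer. $\square$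

This would prove Theorem A if every extremizer were bounded with finite second moments. That is false. Let $n=k=1$, $B_1=\mathrm{id}$, $c_1=1$. Then $S_f=f_1$, $D=1$, and *every* $f_1$ with positive integral is an extremizer. Take the Cauchy density $f_1(y)=\frac1{\pi(1+y^2)}$. Its convolution powers are $f_1^{*N}(x)=\frac{1}{\pi}\frac{N}{N^2+x^2}$, so
$$\sqrt N\,f_1^{*N}(\sqrt N\,y)=\frac{\sqrt N}{\pi(N+y^2)}\longrightarrow0\quad\text{for every }y .$$
The argument breaks at Step 2: the rescaled powers have limit $0$, and Fatou says nothing. Boundedness can fail as well, since $f_1$ may be any unbounded integrable function here.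

This datum is trivial, and trivial parts can be split off (Section 6). What remains has bounded extremizers (Section 7). Moments then come from Lemma 4(b), which lets us *multiply* an extremizer by a reflected dilate of itself (Section 8).

## 6. Splitting off factors seen by only one map

**Definition (reduced datum).** Let $V_i=\bigcap_{j\ne i}\ker B_j=\big(\sum_{j\ne i}B_j^*H_j\big)^\perp$, with $V_1=\mathbb R^n$ if $k=1$. The datum is *reduced* if $V_i=0$ for all $i$.

The line datum is reduced, since $\ker B_1=\ker B_2=0$. The plane datum is reduced, since any two of its three maps have kernels meeting in $0$. The datum on $\mathbb R^2$ with $B_1(x,y)=x$, $B_2(x,y)=y$, $c_1=c_2=1$ is not reduced: $V_1=\ker B_2\ne0$. There $S_f(x,y)=f_1(x)f_2(y)$, and all pairs with positive integrals are extremizers, however wild.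

**Lemma 6.** Let $D>0$ and let the datum be non-reduced. If $k=1$, every centered Gaussian is an extremizer. If $k\ge2$, (1) has an extremizer, and Theorem A holds in all dimensions smaller than $n$, then (1) has a Gaussian extremizer.

*Proof.*

**Step 1: the case $k=1$.** We have $c_1n_1=n\ge n_1$, so $c_1\ge1$, and $c_1\le1$ by Lemma 2. So $c_1=1$, $n_1=n$ and $B_1$ is invertible. Then $S_f(x)=f_1((B_1^*)^{-1}x)$, the two sides of (1) are proportional for all $f_1$, and every Gaussian is an extremizer.

From now on $k\ge2$ and $V:=V_i\ne0$ for a fixed $i$.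

**Step 2: geometry of the splitting.** The purpose is to find coordinates in which $S_f$ separates. Since $B_j\ne0$ for $j\ne i$, $V\ne\mathbb R^n$, so $n\ge2$. As $B_jV=0$ for $j\ne i$, (3) gives $\dim V\le c_i\dim B_iV\le c_i\dim V$, and $c_i\le1$. Hence $c_i=1$ and $B_i$ is injective on $V$. Put $N=B_iV\subset H_i$, so $\dim N=\dim V$.

For $v\in V$ and $j\ne i$, $\langle B_j^*z,v\rangle=\langle z,B_jv\rangle=0$, so $B_j^*H_j\subset V^\perp$. For $z\in N^\perp\subset H_i$, $\langle B_i^*z,v\rangle=\langle z,B_iv\rangle=0$, so $B_i^*N^\perp\subset V^\perp$. If $y\in N$ and $B_i^*y\in V^\perp$, then $y\perp B_iV=N$, so $y=0$. Since $B_i^*$ is injective ($B_i$ is surjective) and $\dim N+\dim V^\perp=n$,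
$$\mathbb R^n=B_i^*N\oplus V^\perp .$$
Let $J$ be the Jacobian of $(y,x')\mapsto B_i^*y+x'$, $N\times V^\perp\to\mathbb R^n$.

**Step 3: the smaller datum.** This is the datum to which induction will be applied. On $V^\perp$ take $H_j'=H_j$ for $j\ne i$ and $H_i'=N^\perp$, dropping the index $i$ if $N^\perp=0$. Keep the $c_j$, and let $B_j'$ be the adjoint of the injective map $B_j^*|_{H_j'}:H_j'\to V^\perp$. Then $B_j'$ is surjective, and $\sum_jc_jn_j'=n-c_i\dim N=n-\dim V$ is the dimension of $V^\perp$, with $1\le n-\dim V<n$. So this is a datum. Let $D'$ be its constant and $S'$ its supremum.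

Write $x_i=y+z$ with $y\in N$, $z\in N^\perp$. As $c_i=1$,
$$\sum_jc_jB_j^*x_j=B_i^*y+\Big(B_i^*z+\sum_{j\ne i}c_jB_j^*x_j\Big),\qquad(\cdots)\in V^\perp .$$
The sum $B_i^*N\oplus V^\perp$ is direct, so in every representation of $B_i^*y+x'$ the $N$-component of $x_i$ is $y$. With $F=S_f$,
$$F(B_i^*y+x')=S'_{f^{(y)}}(x'),\qquad f_i^{(y)}=f_i(y+\cdot)\text{ on }N^\perp,\quad f_j^{(y)}=f_j\ (j\ne i).$$
If $i$ was dropped, the right side means $f_i(y)\,S'_{(f_j)_{j\ne i}}(x')$, and below $\int_{N^\perp}$ means evaluation at $0$.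

**Step 4: $D\le JD'$.** Here we tensor Gaussians. Given a centered Gaussian tuple $f'$ for the new datum, let $f_i(y+z)=e^{-|y|^2}f_i'(z)$ (with $f_i'=1$ if $i$ was dropped) and $f_j=f_j'$ for $j\ne i$. Then $F(B_i^*y+x')=e^{-|y|^2}S'_{f'}(x')$, so $\int F=J\,\pi^{\dim N/2}\int S'_{f'}$. Also $\prod_j(\int f_j)^{c_j}=\pi^{\dim N/2}\prod_j(\int f_j')^{c_j}$. So the old ratio is $J$ times the new one. Taking the infimum over $f'$, $D\le JD'$; in particular $D'>0$.

**Step 5: slices of an extremizer are extremizers.** This transfers the hypothesis to the smaller datum. Let $f$ be an extremizer, $\tilde F\ge F$ measurable with $\int\tilde F=\int^*F$, and $\varphi(y)=\int_{N^\perp}f_i(y+z)\,dz$. By Tonelli, for almost every $y\in N$ the function $f_i(y+\cdot)$ is measurable and integrable, and $\tilde F(B_i^*y+\cdot)$ is a measurable majorant of $S'_{f^{(y)}}$. For such $y$, (1) for the new datum gives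
$$\int_{V^\perp}\tilde F(B_i^*y+x')\,dx'\ \ge\ \int^*S'_{f^{(y)}}\ \ge\ D'\varphi(y)\prod_{j\ne i}\Big(\int f_j\Big)^{c_j}.\tag{7}$$
Integrating over $y$, and using $\int_N\varphi=\int f_i=(\int f_i)^{c_i}$,
$$D\prod_j\Big(\int f_j\Big)^{c_j}=\int\tilde F=J\int_N\int_{V^\perp}\tilde F(B_i^*y+x')\,dx'\,dy\ \ge\ JD'\prod_j\Big(\int f_j\Big)^{c_j}.$$
With $D\le JD'$ this forces $D=JD'$, and both inequalities in (7) are equalities for almost every $y$. Choose such a $y$ with $\varphi(y)>0$. Then $f^{(y)}$, or $(f_j)_{j\ne i}$ if $i$ was dropped, is an extremizer of the new datum.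

**Step 6: conclusion.** The new datum has $D'>0$, dimension between $1$ and $n-1$, and an extremizer. So by assumption it has a Gaussian extremizer. Tensoring it with $e^{-|y|^2}$ as in Step 4 gives a centered Gaussian tuple with ratio $JD'=D$. $\square$

## 7. Reduced data: bounded extremizers with integrable local suprema

In this section and the next the datum is reduced. So $k\ge2$, and for each $i$ the map
$$L_i:\prod_{j\ne i}H_j\to\mathbb R^n,\qquad L_i\big((x_j)_{j\ne i}\big)=\sum_{j\ne i}c_jB_j^*x_j$$
is surjective: the other functions together fill a set with interior, whatever $x_i$ is. The next two lemmas exploit this.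

**Lemma 7.** For a reduced datum with $D>0$, every extremizer is bounded. Hence, if there is an extremizer $f$, then $(f_i*f_i)$ is an extremizer with bounded continuous components.

*Proof.* The idea is that a large value of $f_i$ at one point is copied by $S_f$ onto a set of fixed positive size. Choose $\delta\in(0,1)$ such that $S_j=\{f_j\ge\delta\}$ has positive measure for all $j$, and put $K_i=L_i(\prod_{j\ne i}S_j)$. Then $|K_i|^*>0$. Otherwise $K_i$ lies in a Borel null set $Z$. In linear coordinates in which $L_i$ is a coordinate projection, Fubini shows that $L_i^{-1}(Z)$ is null. But it contains $\prod_{j\ne i}S_j$, which has positive measure.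

For every $x_i\in H_i$, $S_f\ge\delta^{\sum_{j\ne i}c_j}f_i(x_i)^{c_i}$ on $c_iB_i^*x_i+K_i$. Hence
$$f_i(x_i)^{c_i}\,\delta^{\sum_{j\ne i}c_j}\,|K_i|^*\le\int^*S_f<\infty,$$
a bound independent of $x_i$. The second assertion is Lemma 4(a) with $g=f$. $\square$

**Definition (local supremum).** For $R>0$ and a continuous $f_i$ put $f_i^R(y)=\sup_{|u|\le R}f_i(y+u)$, again a continuous function.

Integrability of $f$ does not give integrability of $f^R$. On the line let $f(y)=\sum_{m\ge1}\max(0,1-2^m|y-3m|)$. Then $\int f=\sum_m2^{-m}=1$, but $f^1\ge1$ on every interval $[3m-1,3m+1]$. Extremizers of reduced data cannot do this.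

**Lemma 8.** Let the datum be reduced with $D>0$. If $f$ is a continuous extremizer (bounded by Lemma 7), then $f_i^R\in L^1(H_i)$ for all $i$ and all $R>0$.

*Proof.*

**Step 1: a lower bound for $F=S_f$ near a translate of $B_i^*H_i$.** This makes quantitative the remark that the other functions fill a ball. Each $f_j$ is bounded below by some $\delta>0$ on some ball. As $L_i$ is open, the image under $L_i$ of the product of these balls ($j\ne i$) contains a ball $\{|x-p|\le r\}$, $r>0$. With $\delta'=\delta^{\sum_{j\ne i}c_j}$,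
$$F(x)\ge\delta'f_i(x_i)^{c_i}\qquad\text{whenever }|x-p-c_iB_i^*x_i|\le r .$$

**Step 2: a small supremum.** Here the slack $r$ absorbs small shifts. Choose $\sigma>0$ with $|c_iB_i^*u|\le r/2$ for $|u|\le\sigma$. Let $y\in H_i$, and let $w\perp B_i^*H_i$ with $|w|\le r/2$. For $|u|\le\sigma$ use Step 1 with $x=p+c_iB_i^*y+w$ and $x_i=y+u$: indeed $|x-p-c_iB_i^*x_i|=|w-c_iB_i^*u|\le r$. Taking the supremum over $u$,
$$F(p+c_iB_i^*y+w)\ge\delta'f_i^\sigma(y)^{c_i}.$$

**Step 3: integration.** $F$ is lower semicontinuous because $f$ is continuous (as in Step 3 of Lemma 4), so it is measurable, and $\int F<\infty$. The map $(y,w)\mapsto c_iB_i^*y+w$ is a linear isomorphism $H_i\times(B_i^*H_i)^\perp\to\mathbb R^n$. Integrating the last inequality over $y\in H_i$ and $|w|\le r/2$ gives $\int(f_i^\sigma)^{c_i}<\infty$. Now $c_i\le1$ (Lemma 2) and $f_i\le M$ for some $M$, so $f_i^\sigma\le M^{1-c_i}(f_i^\sigma)^{c_i}\in L^1$.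

**Step 4: all radii.** Cover the ball of radius $R$ by finitely many balls of radius $\sigma$ with centers $a_m$. Then $f_i^R(y)\le\sum_mf_i^\sigma(y+a_m)$, which is integrable. $\square$

## 8. Multiplying by a reflected dilate, averaged over the dilation

Let $f$ be a continuous extremizer, and let $g=f(\lambda\,\cdot)$ be a dilate. Lemma 4(b) turns them into an extremizer
$$h_i(y)=f_i(x_i-y)\,f_i(\lambda y).$$
A product of two decaying functions should decay faster. For the Cauchy density this works at once: with $x_1=0$, $h_1$ decays like $|y|^{-4}$ and has a finite second moment.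

A single $\lambda$ is not enough in general. Let $\tau(t)=\max(0,1-|t|)$ and
$$f(y)=\sum_{m\ge1}m^{-2}\,\tau(|y|-2^m)\quad\text{on }\mathbb R .$$
This is continuous, $f^R\in L^1$ for all $R$ because $\sum_mm^{-2}<\infty$, and $\int|y|^sf=\infty$ for every $s>0$. With $\lambda=1$ and no shift, $f(-y)f(y)$ equals $m^{-4}\tau(|y|-2^m)^2$ near $|y|=2^m$, so $\int|y|^sf(-y)f(y)\,dy=\infty$ for all $s>0$ still. With $\lambda=2$ the bumps of $f(2y)$ again sit at $|y|=2^m$. For $\big||y|-2^m\big|\le\frac12$ we have $f(-y)f(2y)\ge\frac12m^{-2}(m+1)^{-2}\,\tau(2|y|-2^{m+1})$, and the moments diverge again. The bumps of the two factors resonate. But for most $\lambda$ they do not. So we average over $\lambda\in[1,2]$, and the precise statement is about integrals along rays.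

**Lemma 9 (rays).** Let $a\ge0$ be bounded and continuous on $\mathbb R^d$ with $a^1\in L^1$. Then
$$\sup_y\,(1+|y|)\int_1^2a(\lambda y)\,d\lambda<\infty .\tag{8}$$

*Proof.* Let $\omega$ be a unit vector and $s\ge0$. If $|z-s\omega|\le1$, then $a^1(z)\ge a(s\omega)$. Hence $a(s\omega)\le|B(0,1)|^{-1}\int_{|z-s\omega|\le1}a^1(z)\,dz$. For fixed $z$ the set of $s$ with $|z-s\omega|\le1$ has length at most $2$. By Tonelli,
$$\int_0^\infty a(s\omega)\,ds\le K:=2|B(0,1)|^{-1}\|a^1\|_1 .$$
For $y\ne0$ put $\omega=y/|y|$ and substitute $s=\lambda|y|$: $\int_1^2a(\lambda y)\,d\lambda=\frac1{|y|}\int_{|y|}^{2|y|}a(s\omega)\,ds\le K/|y|$. The integral is also at most $\sup a$, so the quantity in (8) is at most $\sup a+K$. $\square$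

**Definition (property $(P_s)$).** Let $s\ge0$. A continuous (hence bounded) extremizer $f$ of a reduced datum has property $(P_s)$ if
$$\int(1+|y|)^sf_i^R(y)\,dy<\infty\quad\text{for all }i\text{ and all }R>0 .$$

By Lemma 8 every continuous extremizer has $(P_0)$. The property is invariant under translation, since $1+|y+b|\le(1+|b|)(1+|y|)$. To see the inequality in use for a single function, take $f(y)=\frac1{\pi(1+y^2)}$. For $|y|\ge2R$ we have $f^R(y)\le\frac1{\pi(1+y^2/4)}$, and $f^R\ge f$, so $\int(1+|y|)^sf^R<\infty$ exactly when $s<1$.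

The local suprema are in the definition for a reason: the maximizing point $(x_i)$ in Lemma 4(b) depends on $\lambda$ in a way we do not control, and taking suprema over shifts removes it.

**Lemma 10 (one more moment).** Let the datum be reduced with $D>0$. If some continuous extremizer has $(P_s)$, then some continuous extremizer has $(P_{s+1})$.

*Proof.* Let $f$ have $(P_s)$ and $f_i\le M$ for all $i$. After a translation (Lemma 3) there are $\delta,r>0$ with $f_i\ge\delta$ on $B(0,r)$ for all $i$. For $\lambda\in[1,2]$ let $f_i^{(\lambda)}=f_i(\lambda\,\cdot)$, an extremizer by Lemma 3. Put $u_i^\lambda=f_i*f_i^{(\lambda)}$ and $H^\lambda=S_{u^\lambda}$.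

**Step 1: a lower bound at the origin, uniform in $\lambda$.** It ensures that $H^\lambda(0)$ is attained and not small. If $|y|\le r/2$, then $|{-y}|\le r$ and $|\lambda y|\le r$, so $u_i^\lambda(0)=\int f_i(-y)f_i(\lambda y)\,dy\ge\delta^2|B(0,r/2)|$. Using the representation $0=\sum_ic_iB_i^*0$,
$$H^\lambda(0)\ge\eta:=\prod_i\big(\delta^2|B(0,r/2)|\big)^{c_i}>0 .$$

**Step 2: decay, uniform in $\lambda$.** It will confine the maximizers. First, $u_i^\lambda\le M\int f_i$. If $|z|\ge2\rho_0$, then for each $y$ either $|z-y|\ge\rho_0$ or $|y|\ge\rho_0$. In $u_i^\lambda(z)=\int f_i(z-y)f_i(\lambda y)\,dy$ the part over $|z-y|\ge\rho_0$ is at most $M\int_{|v|\ge\rho_0}f_i(v)\,dv$. The part over $|y|\ge\rho_0$ is at most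
$$M\int_{|y|\ge\rho_0}f_i(\lambda y)\,dy=M\lambda^{-n_i}\int_{|v|\ge\lambda\rho_0}f_i(v)\,dv\le M\int_{|v|\ge\rho_0}f_i(v)\,dv,$$
since $\lambda\ge1$. So $u_i^\lambda(z)\le2M\int_{|v|\ge\rho_0}f_i$, which tends to $0$ as $\rho_0\to\infty$, uniformly in $\lambda$.

**Step 3: the maximizers stay bounded.** By Lemma 4(b), with $g=f^{(\lambda)}$ and $x=0$, there are $x_i^\lambda$ with $\sum_ic_iB_i^*x_i^\lambda=0$ and $\prod_iu_i^\lambda(x_i^\lambda)^{c_i}=H^\lambda(0)\ge\eta$. All factors are bounded above uniformly in $\lambda$, so each $u_i^\lambda(x_i^\lambda)$ is bounded below by a positive constant independent of $\lambda$. By Step 2 there is $\rho$ with $|x_i^\lambda|\le\rho$ for all $i$ and all $\lambda\in[1,2]$.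

**Step 4: product extremizers and a bound free of $x_i^\lambda$.** By Lemma 4(b),
$$h_i^\lambda(y)=f_i(x_i^\lambda-y)\,f_i(\lambda y)$$
is a continuous extremizer for every $\lambda\in[1,2]$. For $|u|\le R$ we have $|x_i^\lambda-u|\le R+\rho$ and $|\lambda u|\le2R$, so
$$(h_i^\lambda)^R(y)\le f_i^{R+\rho}(-y)\,f_i^{2R}(\lambda y).\tag{9}$$
The right side is continuous in $(y,\lambda)$ and does not involve $x_i^\lambda$. So no measurability of $\lambda\mapsto x_i^\lambda$ is needed below.

**Step 5: averaging over $\lambda$.** This is where the extra moment appears. Apply Lemma 9 to $a=f_i^{2R}$; it is bounded and continuous, and $a^1=f_i^{2R+1}\in L^1$ by Lemma 8. Let $K$ be the supremum in (8). By Tonelli,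
$$\int_1^2\!\int(1+|y|)^{s+1}f_i^{R+\rho}(-y)f_i^{2R}(\lambda y)\,dy\,d\lambda=\int(1+|y|)^sf_i^{R+\rho}(-y)\Big[(1+|y|)\int_1^2f_i^{2R}(\lambda y)\,d\lambda\Big]dy,$$
which is at most $K\int(1+|y|)^sf_i^{R+\rho}(-y)\,dy<\infty$ by $(P_s)$. So, for each $i$ and each $R\in\mathbb N$, the inner $y$-integral on the left is finite for almost every $\lambda$. There are countably many pairs $(i,R)$, so some $\lambda\in[1,2]$ works for all of them. By (9), and because $(h_i^\lambda)^R$ increases with $R$, $h^\lambda$ has $(P_{s+1})$ for this $\lambda$. $\square$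

## 9. Proof of Theorem A by induction on the dimension

Let $D>0$, let (1) have an extremizer, and assume Theorem A in all dimensions smaller than $n$ (an empty assumption if $n=1$).

**Step 1: non-reduced data.** Lemma 6 gives a Gaussian extremizer. For $k=1$ it needs no induction hypothesis. For $k\ge2$ we have $n\ge2$ and the smaller datum has dimension between $1$ and $n-1$.

**Step 2: reduced data.** By Lemma 7 there is a bounded continuous extremizer, and by Lemma 8 it has $(P_0)$. Applying Lemma 10 twice, we get a bounded continuous extremizer with $(P_2)$. Since $f_i\le f_i^R$, its second moments are finite. By Lemma 5 there is an extremizer made of centered Gaussian densities $\gamma_i$ with positive definite covariances $C_i$. Each $\gamma_i$ is a constant multiple of $e^{-\langle C_i^{-1}x,x\rangle/2}$, so by Lemma 3 $\big(e^{-\langle C_i^{-1}x,x\rangle/2}\big)_i$ is a Gaussian extremizer. $\blacksquare$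

For the plane datum this settles the question of Section 1. It has $D=1$ and no Gaussian extremizer, so by Theorem A no triple $(f_1,f_2,f_3)$ at all gives equality.

## 10. Covariances of extremizers: proof of Theorem C

**Lemma 11 (critical point equation).** Let $\bigcap_j\ker B_j=0$, and let $C$ minimize $\Psi$ over tuples of positive definite operators. Then $C_i^{-1}=B_iQ^{-1}B_i^*$ for all $i$, where $Q=\sum_jc_jB_j^*C_jB_j$.

*Proof.* Recall that $\frac{d}{d\tau}\log\det(A+\tau X)|_{\tau=0}=\operatorname{tr}(A^{-1}X)$. The positive definite tuples form an open set, so the derivative of $\log\Psi$ at $C$ vanishes in every symmetric direction $X$ on $H_i$: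
$$0=\operatorname{tr}\big(Q^{-1}c_iB_i^*XB_i\big)-c_i\operatorname{tr}(C_i^{-1}X)=c_i\operatorname{tr}\big((B_iQ^{-1}B_i^*-C_i^{-1})X\big).$$
Take $X=B_iQ^{-1}B_i^*-C_i^{-1}$. $\square$

*Proof of Theorem C.* Lemma 5 needs bounded functions, and $f$ may be unbounded. So we first smooth $f$ by a small Gaussian extremizer.

**Step 1: smoothing.** Normalize $\int f_i=1$ (Lemma 3). By Theorem A there is a Gaussian extremizer; let $C_i^0$ be the covariances of its normalized components. For $\varepsilon>0$ let $g_i$ be the centered Gaussian density with covariance $\varepsilon^2C_i^0$. By Lemma 3 (dilation and constants) $g$ is an extremizer, and it is bounded. By Lemma 4(a), $(f_i*g_i)$ is a bounded continuous extremizer. Covariances of convolved densities add, so its covariances are $C_i+\varepsilon^2C_i^0$.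

**Step 2: passing to Gaussians and letting $\varepsilon\to0$.** By Lemma 5 the centered Gaussian densities with covariances $C_i+\varepsilon^2C_i^0$ form an extremizer. By Lemma 1 and $\Psi(tC)=\Psi(C)$ this means $\Psi(C+\varepsilon^2C^0)=D^2$. Each $C_i$ is positive definite, because $f_i$ is a density, so $\Psi$ is continuous at $C$, and $\varepsilon\to0$ gives $\Psi(C)=D^2$. Hence $\big(e^{-\langle C_i^{-1}x,x\rangle/2}\big)_i$ is a Gaussian extremizer. Since $C$ minimizes $\Psi$, Lemma 11 gives the identity in (iii). $\blacksquare$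

## 11. Geometric data and critical complements: proof of Theorem B

For the plane datum, (v) can be tested directly. The line $V$ spanned by $(0,1)$ is critical. A complementary line is spanned by $(1,t)$. On it $B_1\ne0$, while $B_2$ vanishes only for $t=0$ and $B_3$ only for $t=-1$. So $\sum_ic_i\dim B_iW$ is $\frac32$ for $t\in\{0,-1\}$ and $2$ otherwise, never $1$. Thus $V$ has no critical complement and (v) fails, in agreement with the absence of extremizers.

**Lemma 12 (equivalent data).** Let $T$ and $S_i$ be invertible and $\tilde B_i=S_iB_iT$, with the same $c_i$. For positive definite $\tilde C_i$ put $C_i=S_i^*\tilde C_iS_i$, and let $Q,\Psi$ and $\tilde Q,\tilde\Psi$ belong to $(B_i,C_i)$ and $(\tilde B_i,\tilde C_i)$. Then: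

(a) $\tilde Q=T^*QT$ and $\tilde\Psi(\tilde C)=(\det T)^2\prod_j|\det S_j|^{2c_j}\,\Psi(C)$.

(b) If $\bigcap_j\ker B_j=0$, then $\tilde C$ satisfies the identity in (iii) for $\tilde B$ if and only if $C$ satisfies it for $B$.

(c) $U$ is critical for $\tilde B$ if and only if $TU$ is critical for $B$. Condition (3) and condition (v) hold for $\tilde B$ if and only if they hold for $B$.

*Proof.* (a) $\tilde Q=\sum_jc_jT^*B_j^*S_j^*\tilde C_jS_jB_jT=T^*QT$, and $\det C_j=(\det S_j)^2\det\tilde C_j$. (b) $\tilde B_i\tilde Q^{-1}\tilde B_i^*=S_iB_iT\,T^{-1}Q^{-1}(T^*)^{-1}\,T^*B_i^*S_i^*=S_i(B_iQ^{-1}B_i^*)S_i^*$. This equals $\tilde C_i^{-1}$ exactly when $B_iQ^{-1}B_i^*=S_i^{-1}\tilde C_i^{-1}(S_i^*)^{-1}=C_i^{-1}$. (c) $\dim\tilde B_iU=\dim B_i(TU)$. $\square$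

*Proof of Theorem B.* **(i)⇔(ii).** One direction is Theorem A, the other is trivial.

**(ii)⇒(iii).** A Gaussian extremizer $e^{-\langle A_ix,x\rangle}$ gives a minimizer $C_i=A_i^{-1}$ of $\Psi$, by Lemma 1. Apply Lemma 11.

**(iii)⇒(iv).** Put $\tilde B_i=C_i^{1/2}B_iQ^{-1/2}$. Then $\tilde B_i\tilde B_i^*=C_i^{1/2}\,B_iQ^{-1}B_i^*\,C_i^{1/2}=C_i^{1/2}C_i^{-1}C_i^{1/2}=I$, and $\sum_ic_i\tilde B_i^*\tilde B_i=Q^{-1/2}QQ^{-1/2}=I$.

**(iv)⇒(ii).** By Lemma 12(a), $\Psi$ attains its infimum if and only if $\tilde\Psi$ does. So it suffices to show $\Psi(C)\ge1=\Psi(I)$ for geometric data. Diagonalize: $C_j=\sum_ls_{jl}\,e_{jl}\otimes e_{jl}$ with $(e_{jl})_l$ orthonormal in $H_j$ and $s_{jl}=e^{t_{jl}}$. The vectors $v_{jl}=B_j^*e_{jl}$ are unit vectors, because $B_jB_j^*=I$. By the Cauchy–Binet formula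
$$\det\Big(\sum_{j,l}c_je^{t_{jl}}\,v_{jl}\otimes v_{jl}\Big)=\sum_{|I|=n}d_I\,e^{\sum_{(j,l)\in I}t_{jl}},\qquad d_I\ge0,$$
where $d_I$ is the product of the weights $c_j$ over $I$ times the squared determinant of $(v_{jl})_{(j,l)\in I}$. The logarithm of a non-zero sum of exponentials of linear functions with non-negative coefficients is convex, so the logarithm of this determinant is convex in $t$. At $t=0$ the matrix is $\sum_jc_jB_j^*B_j=I$, so the logarithm is $0$ and its partial derivative in $t_{jl}$ is $\operatorname{tr}(c_jv_{jl}\otimes v_{jl})=c_j$. A convex function lies above its tangent plane, so the logarithm is at least $\sum_{j,l}c_jt_{jl}=\log\prod_j(\det C_j)^{c_j}$. That is $\Psi(C)\ge1$.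

**(iv)⇒(v).** By Lemma 12(c) we may assume that the datum is geometric. Let $V$ be critical. Then
$$\dim V=\operatorname{tr}P_V=\operatorname{tr}\Big(P_V\sum_jc_jB_j^*B_j\Big)=\sum_jc_j\operatorname{tr}(B_jP_VB_j^*).$$
Since $B_jB_j^*=I$, $B_jP_VB_j^*=(B_jP_V)(B_jP_V)^*$ is a positive contraction with range $B_jV$, so its trace is at most $\dim B_jV$. As $\dim V=\sum_jc_j\dim B_jV$, equality holds for each $j$, so all its eigenvalues on $B_jV$ equal $1$ and $B_jP_VB_j^*=P_{B_jV}$. Subtracting from $B_jB_j^*=I$, $B_jP_{V^\perp}B_j^*=I-P_{B_jV}$. Comparing ranges, $B_jV^\perp=(B_jV)^\perp$. Hence $\sum_jc_j\dim B_jV^\perp=n-\sum_jc_j\dim B_jV=n-\dim V$, and $V^\perp$ is a critical complement.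

**(v)⇒(iii).** We show by induction on $n$: every datum (so $\sum_jc_jn_j=n$) that satisfies (3) for all subspaces and (v) satisfies (iii). Our datum satisfies (3) because $D>0$; in the induction only (3) is used, not $D>0$. Note that (3) for $V=\bigcap_j\ker B_j$ gives $\bigcap_j\ker B_j=0$, so $\Psi$ is defined with $Q$ positive definite.

*Case 1: there is a critical $V$ with $0\ne V\ne\mathbb R^n$.* Let $W$ be a critical complement.

**Step 1: the target spaces split.** We have $B_jV+B_jW=H_j$, so $\dim B_jV+\dim B_jW\ge n_j$. The weighted sums agree, since $\sum_jc_j(\dim B_jV+\dim B_jW)=\dim V+\dim W=n=\sum_jc_jn_j$. Hence $H_j=B_jV\oplus B_jW$ for all $j$.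

**Step 2: making the splittings orthogonal.** This makes all operators block-diagonal. Choose an invertible $T$ on $\mathbb R^n$ such that $T^{-1}V\perp T^{-1}W$, and invertible $S_j$ with $S_jB_jV\perp S_jB_jW$. By Lemma 12(b) and (c) it suffices to treat the datum $S_jB_jT$. So we may assume $V\perp W$ and $B_jV\perp B_jW$ for all $j$.

**Step 3: the restricted data satisfy the hypotheses.** Consider $B_j|_V:V\to B_jV$ with the same $c_j$, dropping zero targets, and likewise on $W$. The relation $\sum_jc_j\dim B_jV=\dim V$ holds because $V$ is critical, and (3) is inherited by subspaces of $V$. For (v) let $V'\subset V$ be critical, with critical complement $W'$ in $\mathbb R^n$. Since $V'\subset V$, the modular law gives $V=V\cap(V'+W')=V'\oplus(W'\cap V)$. Moreover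
$$\dim(W'\cap V)+\dim(W'+V)=\dim W'+\dim V=\sum_jc_j(\dim B_jW'+\dim B_jV).$$
For each $j$, $\dim B_jW'+\dim B_jV=\dim(B_jW'\cap B_jV)+\dim(B_jW'+B_jV)\ge\dim B_j(W'\cap V)+\dim B_j(W'+V)$. So
$$\dim(W'\cap V)+\dim(W'+V)\ge\sum_jc_j\big(\dim B_j(W'\cap V)+\dim B_j(W'+V)\big).$$
By (3) for $W'\cap V$ and for $W'+V$, the reverse inequality holds term by term, so $W'\cap V$ is critical. It is the required complement of $V'$ in $V$. The same argument works for $W$.

**Step 4: gluing.** By induction (iii) holds on $V$ with some $C_j^V$ and on $W$ with some $C_j^W$. With respect to $\mathbb R^n=V\oplus W$ and $H_j=B_jV\oplus B_jW$, now orthogonal sums, $B_j$, $B_j^*$ and, for $C_j=C_j^V\oplus C_j^W$, also $Q$ are block-diagonal (a zero block is left out). So $C_j$ satisfies (iii).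

*Case 2: $\dim V<\sum_jc_j\dim B_jV$ for all $V$ with $0\ne V\ne\mathbb R^n$.* We show that $\Psi$ attains its minimum; then Lemma 11 gives (iii).

**Step 1: a minimizing sequence in good order.** Let $C^m$ be a minimizing sequence, $C_j^m=\sum_ls_{jl}^m\,e_{jl}^m\otimes e_{jl}^m$ with $(e_{jl}^m)_l$ an orthonormal basis of $H_j$. Pass to a subsequence such that $e_{jl}^m\to e_{jl}$ and the order of the $K=\sum_jn_j$ numbers $s_{jl}^m$ does not depend on $m$. Relabel the pairs $(j,l)$ by $q=1,\dots,K$ so that $s_1^m\ge\dots\ge s_K^m$. Let $c_q$ and $e_q$ be the corresponding weight and limit vector, and $v_q=B_j^*e_q$, $v_q^m=B_j^*e_q^m$ for the corresponding $j$. Since $\sum_jB_j^*H_j=\mathbb R^n$, the $v_q$ span $\mathbb R^n$. Choose a basis $(v_q)_{q\in I}$ greedily: put $q$ into $I$ exactly when $v_q\notin\operatorname{span}(v_p:p<q)$. Then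
$$|I\cap[1,r]|=\dim\operatorname{span}(v_q:q\le r)\qquad\text{for all }r .$$

**Step 2: a lower bound for $\log\Psi(C^m)$.** The aim is to bound $\log(s_1^m/s_K^m)$ by $\log\Psi(C^m)$. With $Q^m=\sum_jc_jB_j^*C_j^mB_j=\sum_qc_qs_q^m\,v_q^m\otimes v_q^m$, Cauchy–Binet gives
$$\det Q^m\ge\Big(\prod_{q\in I}c_qs_q^m\Big)\det\big((v_q^m)_{q\in I}\big)^2\ge\kappa\prod_{q\in I}s_q^m$$
for large $m$, with some $\kappa>0$, because $\det((v_q^m)_{q\in I})^2\to\det((v_q)_{q\in I})^2>0$. As $\prod_j(\det C_j^m)^{c_j}=\prod_q(s_q^m)^{c_q}$,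
$$\log\Psi(C^m)\ge\log\kappa+\sum_q(\mathbf 1_I(q)-c_q)\log s_q^m .$$
Put $A_r=|I\cap[1,r]|-\sum_{q\le r}c_q$. Since $\sum_qc_q=\sum_jc_jn_j=n=|I|$, $A_K=0$, and summation by parts gives
$$\log\Psi(C^m)\ge\log\kappa+\sum_{r<K}A_r\big(\log s_r^m-\log s_{r+1}^m\big).\tag{10}$$

**Step 3: $A_r>0$ for $1\le r<K$.** This is where the strict inequality of Case 2 enters. Let $V=\{v_q:q\le r\}^\perp$, so $\dim V=n-|I\cap[1,r]|$. Also $V\ne\mathbb R^n$, because $v_1\ne0$ ($B_j^*$ is injective). For $q\le r$ with $e_q\in H_j$ and $x\in V$, $\langle e_q,B_jx\rangle=\langle v_q,x\rangle=0$. So the $e_q$ with $q\le r$ belonging to $H_j$ are orthonormal and orthogonal to $B_jV$, and there are at most $n_j-\dim B_jV$ of them. If $V\ne0$, then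
$$\sum_{q\le r}c_q\le\sum_jc_j(n_j-\dim B_jV)=n-\sum_jc_j\dim B_jV<n-\dim V=|I\cap[1,r]| .$$
If $V=0$, then $\sum_{q\le r}c_q<\sum_{q\le K}c_q=n=|I\cap[1,r]|$. So $A_r>0$ in both cases.

**Step 4: compactness.** If $K=1$, then $s_1^m/s_K^m=1$. If $K\ge2$, let $\varepsilon=\min_{r<K}A_r>0$. All differences in (10) are non-negative, so $\log\Psi(C^m)\ge\log\kappa+\varepsilon\log(s_1^m/s_K^m)$. As $\Psi(C^m)$ is bounded above, $s_1^m/s_K^m$ is bounded. Since $\Psi(tC)=\Psi(C)$, we may normalize $s_1^m=1$. Then all $s_q^m$ lie in a compact subset of $(0,1]$, and a subsequence of $C^m$ converges to a tuple of positive definite operators. By continuity, $\Psi$ is minimal there. This proves (v)⇒(iii).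

Altogether we have (i)⇔(ii), (ii)⇒(iii)⇒(iv)⇒(ii), and (iv)⇒(v)⇒(iii). $\blacksquare$
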